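
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{A Suslinian Bellamy dendroid}


\begin{abstract}
A Bellamy dendroid is a non-degenerate smooth plane dendroid whose set of endpoints is connected. We show that there is a Bellamy dendroid that is Suslinian, that is, contains no uncountable family of pairwise disjoint non-degenerate subcontinua; this answers a question of Lipham. The dendroid is obtained from the region under the graph of an upper semicontinuous function $h$ on $[0,1]$ by collapsing the components of its horizontal sections. If $\inf h=0$ and $h$ attains a minimum on no non-degenerate interval, then the endpoint set is homeomorphic to the graph of $h$, the dendroid is Suslinian exactly when $h$ has countably many discontinuities, and in that case the endpoint set is connected exactly when $h$ has the intermediate value property. We also show that no countable closed set separates any of the Suslinian Bellamy dendroids so obtained.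
\end{abstract}

\section{The question}

A \emph{continuum} is a compact connected metric space. A continuum is \emph{hereditarily unicoherent} if the intersection of any two of its subcontinua is connected, and a \emph{dendroid} is an arcwise connected, hereditarily unicoherent continuum. In a dendroid $X$ any two points $x,y$ are joined by a unique arc $[x,y]$ (a point if $x=y$). The dendroid is \emph{smooth} if for some $p\in X$ these arcs depend continuously on their end: whenever $x_n\to x$, the arcs $[p,x_n]$ converge to $[p,x]$ in the Hausdorff metric. A point $e\in X$ is an \emph{endpoint} of $X$ if it is an endpoint of every arc in $X$ that contains it; $E(X)$ is the set of endpoints. A \emph{plane} dendroid is one embedded in $\mathbb R^2$.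

In a finite tree $E(X)$ is finite. In general it can be surprisingly large: Bellamy constructed a smooth plane dendroid whose endpoint set is connected. We call a non-degenerate smooth plane dendroid with connected endpoint set a \emph{Bellamy dendroid}.

A continuum is \emph{Suslinian} if every family of pairwise disjoint non-degenerate subcontinua of it is countable. This is a smallness condition, and it has consequences for endpoints. It is known that if $X$ is a Suslinian smooth plane dendroid, then either $E(X)$ is zero-dimensional (has a base of sets that are both open and closed) or $X$ contains a Bellamy dendroid. Whether the second alternative is real is the following question, taken from~\cite{Lipham}: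
\begin{center}
\emph{Is there a Suslinian Bellamy dendroid?}
\end{center}

The two requirements pull in opposite directions. A connected metric space with more than one point is uncountable, because the distances from one of its points fill a non-degenerate interval. So a connected $E(X)$ with two points is uncountable. Consider those $e\in E(X)$ for which some non-degenerate subarc of $[p,e]$ with end $e$ meets no arc $[p,e']$ with $e'\in E(X)\setminus\{e\}$. Such subarcs are pairwise disjoint. In a Suslinian dendroid there are therefore only countably many such $e$; for all other $e$ the arc $[p,e]$ merges with other arcs $[p,e']$ arbitrarily close to $e$. But merging seems to cut $E(X)$ apart: in a tree, a point $z\neq p$ that is not an endpoint splits the endpoints into those beyond $z$ and the others, and one would guess that many such splittings leave nothing connected. The guess is wrong. Endpoints not beyond $z$ can accumulate at an endpoint beyond $z$, and this can be arranged at enough places to keep $E(X)$ connected.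

The answer is \emph{yes} (Theorem~\ref{thm:A}). Thus the second alternative in the dichotomy above cannot be omitted: the endpoint set of our example is connected and has more than one point, so it is not zero-dimensional.

\section{Collapsing the region under a graph}\label{sec:coding}

\subsection{The space $X_h$}

Recall that $h:[0,1]\to[0,1]$ is \emph{upper semicontinuous} (usc) if $\limsup_{y\to x}h(y)\le h(x)$ for all $x$; equivalently, all sets
$$H_t=\{x\in[0,1]:h(x)\ge t\}\qquad(0\le t\le 1)$$
are closed. Then the region
$$W=\{(x,t):0\le x\le 1,\ 0\le t\le h(x)\}$$
is compact. Its horizontal section at height $t$ is $H_t\times\{t\}$; moreover $H_0=[0,1]$, and $H_s\subset H_t$ for $t\le s$. The components of $H_t$ are compact intervals, possibly degenerate.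

Let $X_h$ be the quotient of $W$ in which each set $J\times\{t\}$, with $J$ a component of $H_t$, is identified to a point, and let $q:W\to X_h$ be the quotient map. The points of $X_h$ are thus pairs $(J,t)$. As $t$ grows, components of $H_t$ shrink, split and disappear, and $X_h$ is the tree-like record of this process, with root $q([0,1]\times\{0\})$.

\begin{example}[One valley]\label{ex:valley}
Let $h$ be piecewise linear with $h(0)=0$, $h(\frac14)=1$, $h(\frac12)=\frac12$, $h(\frac34)=1$, $h(1)=0$. For $t\le\frac12$ the set $H_t$ is the interval $[\frac t4,1-\frac t4]$; for $t>\frac12$ it has the two components $[\frac t4,\frac34-\frac t2]$ and $[\frac14+\frac t2,1-\frac t4]$. So $X_h$ is a letter Y (Figure~\ref{fig:Y}). Its endpoints are the root and the images of the two peaks. For every $x$ other than $\frac14,\frac34$, the graph point $(x,h(x))$ lies on a non-degenerate segment that is collapsed.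
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=3]
\fill[gray!15] (0,0)--(.25,1)--(.5,.5)--(.75,1)--(1,0)--cycle;
\draw (0,0)--(.25,1)--(.5,.5)--(.75,1)--(1,0)--cycle;
\draw[thick] (.0625,.25)--(.9375,.25);
\draw[thick] (.125,.5)--(.875,.5);
\draw[thick] (.1875,.75)--(.375,.75);
\draw[thick] (.625,.75)--(.8125,.75);
\draw[->] (1.2,.5)--(1.5,.5);
\node at (1.35,.6) {$q$};
\draw (2,0)--(2,.5)--(1.75,1);
\draw (2,.5)--(2.25,1);
\foreach \x/\y in {2/0,2/.25,2/.5,1.875/.75,2.125/.75,1.75/1,2.25/1}
  \fill (\x,\y) circle (.025);
\node[right] at (2.03,0) {root};
\end{tikzpicture}
\caption{Left: the region $W$ under a graph with two peaks, with four of the horizontal segments that are collapsed and the base, which becomes the root. Right: the quotient $X_h$, with the images of these segments, of the base and of the two peaks.}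
\label{fig:Y}
\end{figure}

The next example shows in the simplest setting why discontinuities are useful.

\begin{example}[One discontinuity]\label{ex:fan}
Let $h(0)=1$ and $h(1/k)=1$ for $k\ge1$, let $h=0$ at the midpoint of each $[\frac1{k+1},\frac1k]$, and let $h$ be linear in between. Then $h$ is usc, with the single discontinuity $0$. For $0<t\le1$ the components of $H_t$ are $\{0\}$ and intervals $I_k(t)\ni 1/k$, non-degenerate for $t<1$. So $X_h$ consists of the root, arcs $A_k$ ($k\ge1$) from the root to the image of $(1/k,1)$, and one more arc $A_0=q(\{0\}\times[0,1])$, to which the $A_k$ converge; any two of these arcs meet only in the root. We make three observations.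

\emph{Size.} At a height $0<t<1$ only countably many components can be non-degenerate. The one degenerate component, $\{0\}$, is caused by the discontinuity.

\emph{Connectedness.} The graph of $h$ is connected although $h$ jumps: the part of it over the half-open interval $0<x\le1$ is connected, and the point $(0,1)=\lim(1/k,1)$ is in the closure of that part. If the peaks at $1/k$ were lowered to $\frac12$ while $h(0)=1$, then the point $(0,1)$ would be isolated in the graph.

\emph{Endpoints.} Arbitrarily near $0$ there are lower values, so the graph point $(0,1)$ is not collapsed with anything. On the slopes the graph points are still absorbed, as in Example~\ref{ex:valley}.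
\end{example}

To have \emph{every} graph point survive as an endpoint we want the behavior of Example~\ref{ex:fan} near $0$ at a dense set of points, on both sides. Let $D$ be the set of discontinuities of $h$. Consider the following conditions.
\begin{itemize}
\item[\textbf{(N)}] For every non-degenerate interval $I\subset[0,1]$ and every $x\in I$ there is $y\in I$ with $h(y)<h(x)$.
\item[\textbf{(L)}] For every $x\in[0,1)$ there are $y_n\downarrow x$, and for every $x\in(0,1]$ there are $y_n\uparrow x$, with $y_n\neq x$ and $h(y_n)\to h(x)$.
\item[\textbf{(D)}] $D$ is countable.
\end{itemize}
Condition (N) says that no graph point lies on a non-degenerate horizontal segment contained in $W$. It forces $D$ to be dense: on no compact non-degenerate interval does $h$ attain a minimum, so on none is it continuous. Condition (L) says that each graph point is a limit of other graph points from each available side. Condition (D) limits, for each $t>0$, the number of degenerate components $\{x\}$ of $H_t$ with $h(x)>t$; this is what makes $X_h$ Suslinian.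

\subsection{Results}

\begin{theorem}\label{thm:A}
There is a usc function $h:[0,1]\to(0,1]$ with $\inf h=0$ satisfying \textup{(N)}, \textup{(L)} and \textup{(D)}, and for every such $h$ the space $X_h$ is a Suslinian Bellamy dendroid.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $h:[0,1]\to[0,1]$ be usc with $\inf h=0$ and \textup{(N)}. Then $X_h$ is a smooth plane dendroid and $E(X_h)$ is homeomorphic to the graph of $h$. Moreover $X_h$ is Suslinian if and only if $D$ is countable; and if $D$ is countable, then the following are equivalent: $E(X_h)$ is connected; \textup{(L)} holds; $h$ is Darboux, that is, maps intervals to intervals.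
\end{theorem}

\begin{theorem}\label{thm:C}
Let $h$ be as in Theorem~\textup{\ref{thm:A}} and $X=X_h$. Then $E(X)$ is dense in $X$, $X\setminus E(X)$ is a countable union of arcs, and $X\setminus K$ is connected for every countable closed $K\subset X$. In particular $X$ is not rational: it has no base of open sets with countable boundaries.
\end{theorem}

We show in Section~\ref{sec:dendroid} that $X_h$ is always a smooth plane dendroid, identify its endpoints in Section~\ref{sec:ends}, decide when it is Suslinian in Section~\ref{sec:suslin}, construct $h$ in Section~\ref{sec:construction}, and prove Theorem~\ref{thm:C} in Section~\ref{sec:C}. Neighborhoods in $[0,1]$, and continuity of $h$, are understood relative to $[0,1]$. The following consequence of Baire's theorem is used twice: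
\begin{equation}\label{eq:baire}
\textit{a non-empty countable compact metric space has an isolated point,}
\end{equation}
since one of its countably many closed singletons must have non-empty interior.

\section{$X_h$ is a smooth plane dendroid}\label{sec:dendroid}

In this section $h:[0,1]\to[0,1]$ is any usc function; $X_h$ may be a single point. Write $X=X_h$.

\subsection{Planarity}

A decomposition of $\mathbb R^2$ into compact sets is \emph{upper semicontinuous} if each neighborhood $U$ of an element $g$ contains a neighborhood $V$ of $g$ such that every element meeting $V$ lies in $U$. R. L. Moore's theorem says that if the elements are moreover continua that do not separate the plane, then the quotient space is homeomorphic to $\mathbb R^2$.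

\begin{lemma}\label{lem:plane}
$X$ is homeomorphic to a continuum in the plane.
\end{lemma}

\begin{proof}
Let $\mathcal G$ be the decomposition of $\mathbb R^2$ into the sets $J\times\{t\}$ ($0\le t\le1$, $J$ a component of $H_t$) and the singletons of $\mathbb R^2\setminus W$. Its elements are points and segments, so they are continua not separating the plane.

We first show that the relation ``in the same element'' is closed. Let $a_n,b_n\in g_n\in\mathcal G$ with $a_n\to a$ and $b_n\to b$. If $a_n=b_n$ for all but finitely many $n$, then $a=b$. Otherwise, for infinitely many $n$, the horizontal segment from $a_n$ to $b_n$ is non-degenerate and lies in $g_n\subset W$. As $W$ is closed, the horizontal segment from $a$ to $b$ lies in $W$, so $a$ and $b$ lie in one element.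

Now suppose upper semicontinuity fails at $g\in\mathcal G$ for some neighborhood $U$, which we may take open. Then there are $a_n,b_n\in g_n\in\mathcal G$ such that the distance from $a_n$ to $g$ tends to $0$ and $b_n\notin U$. Elements have diameter at most $1$, so along a subsequence $a_n\to a\in g$ and $b_n\to b\notin U$. But $b\in g\subset U$ by the previous paragraph, a contradiction. By Moore's theorem $\mathbb R^2/\mathcal G\cong\mathbb R^2$.

Each element of $\mathcal G$ that meets $W$ lies in $W$, so the projection maps two points of $W$ to the same point exactly when $q$ does. The image of the compact set $W$ in $\mathbb R^2/\mathcal G$ is compact. The map from $W$ onto it is closed, because the target is Hausdorff; so the image carries the quotient topology and is homeomorphic to $X$. Finally, $W$ is connected, since every vertical segment $\{x\}\times[0,h(x)]$ meets $[0,1]\times\{0\}$.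
\end{proof}

\subsection{Order and arcs}

Write a point of $X$ as $z=(J_z,\tau(z))$ with $J_z$ a component of $H_{\tau(z)}$. The \emph{height} $\tau:X\to[0,1]$ is continuous, since $\tau\circ q$ is the second coordinate. For $0\le s\le\tau(z)$ let
$$z|s=q(x,s),\qquad x\in J_z .$$
This does not depend on $x$, because $J_z$ is a connected subset of $H_{\tau(z)}\subset H_s$; it is the point below $z$ at height $s$. Clearly $(z|s)|r=z|r$ for $r\le s$.

Put $y\le z$ if $\tau(y)\le\tau(z)$ and $y=z|\tau(y)$; equivalently, if $\tau(y)\le\tau(z)$ and $J_z\subset J_y$. This is a partial order with least element $p=q([0,1]\times\{0\})$, the only point of height $0$. If $y<z$, then $\tau(y)<\tau(z)$. For $x\in J_z$, the set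
$${\downarrow}z=\{z|s:0\le s\le\tau(z)\}=q(\{x\}\times[0,\tau(z)])$$
is compact and $\tau$ maps it injectively, hence homeomorphically, onto $[0,\tau(z)]$.

Now let $a,b\in X$. The set $\Sigma$ of all $s\le\min(\tau(a),\tau(b))$ with $a|s=b|s$ contains $0$ and, with each $s$, all smaller $r\ge 0$. It is closed, because $s\mapsto a|s$ and $s\mapsto b|s$ are continuous maps into a Hausdorff space. Let $s^*=\max\Sigma$ and $c=a|s^*=b|s^*$, and put
$$A(a,b)=\{a|s:s^*\le s\le\tau(a)\}\cup\{b|s:s^*\le s\le\tau(b)\}.$$
Both pieces are arcs or points. They meet only in $c$, since a common point of height $s$ is $a|s=b|s$, so that $s\le s^*$. Hence $A(a,b)$ is an arc from $a$ to $b$, or a point if $a=b$: one descends from $a$ to the highest common point $c$ and climbs to $b$.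

To see that $X$ is a dendroid we must show that this path cannot be avoided. The reason is that above a height $t$ the space $X$ falls apart along clopen partitions of $H_t$. Recall that in a compact Hausdorff space each component is the intersection of the clopen sets containing it.

\begin{lemma}\label{lem:A}
If $K\subset X$ is a subcontinuum and $a,b\in K$, then $A(a,b)\subset K$.
\end{lemma}

\begin{proof}
Suppose not; then $a\ne b$. The set $A(a,b)\setminus K$ is non-empty and open in the arc $A(a,b)$, hence infinite, so it contains a point $z\ne c$. By symmetry let $z=a|t$ with $s^*<t$. Since $a\in K$ we have $z\ne a$, so $t<\tau(a)$. If $t\le\tau(b)$, then $b|t\neq z$ because $t>s^*$.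

Let $F_0$ be the set $\{x\in H_t:q(x,t)\in K\}$, enlarged by $J_{b|t}$ if $t\le\tau(b)$. It is compact and disjoint from the component $J_z$ of $H_t$. So there is a partition $H_t=O\sqcup O'$ into compact sets with $J_z\subset O$ and $O\cap F_0=\emptyset$. Put
$$Y=q\bigl(W\cap(O\times[t,1])\bigr),\qquad Y'=q\bigl(W\cap(O'\times[t,1])\bigr).$$
These are compact sets with union $\tau^{-1}[t,1]$. They are disjoint, since for $s\ge t$ each component of $H_s\subset H_t$ lies in $O$ or in $O'$. No point of $K$ of height $t$ lies in $Y$, as it would be $q(x,t)$ with $x\in O\cap F_0$. Therefore
$$K\cap Y=\bigl(K\cap\{\tau>t\}\bigr)\setminus Y'$$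
is both closed and open in $K$. It contains $a$, because $\tau(a)>t$ and $J_a\subset J_z\subset O$. It does not contain $b$: either $\tau(b)<t$, or $J_b\subset J_{b|t}\subset O'$ and $b\in Y'$. So $K$ is disconnected, a contradiction.
\end{proof}

\begin{proposition}\label{prop:dendroid}
$X$ is a plane dendroid, smooth at $p$. For all $a,b\in X$ we have $[a,b]=A(a,b)$; in particular $[p,z]={\downarrow}z$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:plane}, $X$ is a plane continuum; the arcs $A(a,b)$ make it arcwise connected. If $K_1,K_2$ are subcontinua and $a,b\in K_1\cap K_2$, then $A(a,b)\subset K_1\cap K_2$ by Lemma~\ref{lem:A}, so $K_1\cap K_2$ is connected. Hence $X$ is a dendroid. An arc with ends $a,b$ contains the arc $A(a,b)$ with the same ends, so it equals $A(a,b)$.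

For smoothness let $z_n\to z$ and choose $x_n\in J_{z_n}$. Since $W$ is compact, every subsequence has a further subsequence along which $(x_n,\tau(z_n))$ converges to some $(x,t)\in W$. Then $q(x,t)=\lim z_n=z$, so $x\in J_z$ and $t=\tau(z)$. Along this subsequence $\{x_n\}\times[0,\tau(z_n)]\to\{x\}\times[0,t]$ in the Hausdorff metric, and by uniform continuity of $q$ the images $[p,z_n]$ converge to $q(\{x\}\times[0,t])=[p,z]$. Hence the whole sequence $[p,z_n]$ converges to $[p,z]$.
\end{proof}

\section{The endpoint set is the graph}\label{sec:ends}

From now on, except in Remark~\ref{rem:stem}, $h:[0,1]\to[0,1]$ is usc with $\inf h=0$ and (N). By (N) the infimum is not attained, so $h>0$. Let $\Gamma$ be the graph of $h$ and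
$$e_x=q(x,h(x))\qquad(0\le x\le1).$$

\begin{lemma}\label{lem:ends}
$E(X)=\{e_x:x\in[0,1]\}$ is the set of $\le$-maximal points of $X$, and $q|_\Gamma:\Gamma\to E(X)$ is a homeomorphism. In particular $x\mapsto e_x$ is injective, and $X$ is non-degenerate.
\end{lemma}

\begin{proof}
By (N), no non-degenerate interval containing $x$ lies in $H_{h(x)}$. So $\{x\}$ is a component of $H_{h(x)}$, and
\begin{equation}\label{eq:fiber}
q^{-1}(e_x)=\{(x,h(x))\}.
\end{equation}

\emph{The maximal points are the $e_x$.} If $z\ge e_x$, then $J_z\subset\{x\}$, so $x\in H_{\tau(z)}$ and $\tau(z)\le h(x)=\tau(e_x)$; hence $z=e_x$. Conversely, let $z$ be maximal and $x\in J_z$. Then $\tau(z)\le h(x)$ and $e_x|\tau(z)=q(x,\tau(z))=z$, so $z\le e_x$ and $z=e_x$.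

\emph{Maximal points are endpoints.} Every arc in $X$ is some $A(a,b)$. A point of it other than $a,b$ is $a|s$ with $s<\tau(a)$ or $b|s$ with $s<\tau(b)$, so it is not maximal.

\emph{Other points are not endpoints.} If $p\ne z<y$, then $z$ is an interior point of $[p,y]$. For $p$ itself, consider $e_0$ and $e_1$. For $t>0$ we have $H_t\ne[0,1]$, because $\inf h=0$; so $0$ and $1$ are not in one component of $H_t$, and $e_0|t\ne e_1|t$ whenever both are defined. Hence $s^*=0$ for the pair $e_0,e_1$. As $h(0),h(1)>0$, the point $p$ is interior to the arc $A(e_0,e_1)$.

\emph{Homeomorphism.} The map $q|_\Gamma$ is continuous, and by \eqref{eq:fiber} it is a bijection onto $E(X)$. If $e_{x_n}\to e_x$, then every limit point of $(x_n,h(x_n))$ in the compact set $W$ lies in $q^{-1}(e_x)=\{(x,h(x))\}$. So $(x_n,h(x_n))\to(x,h(x))$.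
\end{proof}

\begin{remark}\label{rem:stem}
The condition $\inf h=0$ removes a stem. Suppose that $\inf h=\gamma>0$ and (N) holds. Any $a,b\ne p$ satisfy $a|s=b|s$ for $s\le\min(\gamma,\tau(a),\tau(b))$, so $p\notin A(a,b)$ and $p$ is an endpoint. The maximal points $e_x$ exist and are endpoints as above, but they have heights at least $\gamma$, so $p$ is isolated in $E(X)$ and $E(X)$ is disconnected.
\end{remark}

It remains to decide when $\Gamma$ is connected. A separation of $\Gamma$ splits $[0,1]$ into two sets, and only discontinuities of $h$ can lie on the border between them. If $D$ is countable, \eqref{eq:baire} provides an isolated border point, which puts us in the position of Example~\ref{ex:fan}: one bad point with good intervals beside it. There (L) suffices.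

\begin{proposition}\label{prop:conn}
\begin{itemize}
\item[\textup{(a)}] If \textup{(L)} and \textup{(D)} hold, then $\Gamma$ is connected.
\item[\textup{(b)}] If $\Gamma$ is connected, then $h$ is Darboux.
\item[\textup{(c)}] If $h$ is Darboux, then \textup{(L)} holds.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Suppose $\Gamma=U\sqcup V$ with $U,V$ non-empty and open in $\Gamma$. Let $A,B$ be their projections to $[0,1]$, so $[0,1]=A\sqcup B$. The set $F=\overline A\cap\overline B$ is closed, and non-empty because $[0,1]$ is connected. If $h$ is continuous at $x$ and, say, $x\in A$, then $(y,h(y))\in U$ for all $y$ near $x$; so a neighborhood of $x$ lies in $A$ and $x\notin F$. Hence $F\subset D$ is a non-empty countable compact set. By \eqref{eq:baire} it has an isolated point $c$. Say $c\in A$.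

If $c<1$, choose $\delta>0$ with $(c,c+\delta)\subset[0,1]\setminus F$. No point of $A\cap(c,c+\delta)$ lies in $\overline B$, and no point of $B\cap(c,c+\delta)$ lies in $\overline A$. So these two sets are open, and the interval $(c,c+\delta)$ lies in $A$ or in $B$. By (L) there are $y_n\downarrow c$, $y_n\ne c$, with $(y_n,h(y_n))\to(c,h(c))\in U$. So $y_n\in A$ eventually, and therefore $(c,c+\delta)\subset A$. If $c>0$, the same argument on the left gives an interval $(c-\delta',c)\subset A$. So a neighborhood of $c$ lies in $A$, contradicting $c\in\overline B$.

(b) If $h$ is not Darboux, there are $a<b$ and a value $v$ strictly between $h(a)$ and $h(b)$ that $h$ does not take on $[a,b]$. Let $h(a)<v<h(b)$; in the other case reverse the inequalities involving $v$ below. Put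
\begin{align*}
P&=\{(x,y)\in\Gamma: x<a,\ \text{or}\ x<b\text{ and }y<v\},\\
R&=\{(x,y)\in\Gamma: x>b,\ \text{or}\ x>a\text{ and }y>v\}.
\end{align*}
These sets are open in $\Gamma$ and disjoint. They cover $\Gamma$: points over $[0,a)$ are in $P$ and points over $(b,1]$ are in $R$; over $(a,b)$ we have $y\ne v$; $(a,h(a))\in P$; and $(b,h(b))\in R$. So $\Gamma$ is disconnected.

(c) Let $x<1$ and $0<\delta<1-x$. By (N) for the interval $[x,x+\delta)$ there is $y\in(x,x+\delta)$ with $h(y)<h(x)$. Being Darboux, $h$ takes on $(x,y)$ all values strictly between $h(y)$ and $h(x)$, hence values arbitrarily close to $h(x)$. As $\delta$ was arbitrary, (L) holds at $x$ on the right. For $x>0$, use $(x-\delta,x]$ in the same way.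
\end{proof}

\section{When $X_h$ is Suslinian}\label{sec:suslin}

The next lemma makes the count of Example~\ref{ex:fan} precise. A non-degenerate subcontinuum contains a piece of some descending arc, hence a non-maximal point at some positive rational height. At a given positive height such a point is given either by a non-degenerate component, and there are countably many of these, or by a discontinuity.

\begin{lemma}\label{lem:suslin}
$X$ is Suslinian if and only if $D$ is countable. If $D$ is countable, then the set $Z$ of non-maximal points of positive rational height is countable.
\end{lemma}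

\begin{proof}
Let $D$ be countable and $t>0$. Only countably many components of $H_t$ are non-degenerate. Let $z=(\{x\},t)$ be a non-maximal point given by a degenerate component, and take $y>z$. Then $J_y=\{x\}$ and $h(x)\ge\tau(y)>t$. If $h$ were continuous at $x$, a neighborhood of $x$ in $[0,1]$ would lie in $H_t$, and the component of $x$ would not be degenerate. So $x\in D$. Hence there are only countably many non-maximal points of height $t$, and $Z$ is countable.

Let $K$ be a non-degenerate subcontinuum, and let $a\ne b$ be points of $K$. By Lemma~\ref{lem:A} it contains $A(a,b)$, hence a non-degenerate arc $\{z|s:r\le s\le\tau(z)\}$ with $z\in\{a,b\}$ and $r<\tau(z)$. For a rational $t\in(r,\tau(z))$ we have $z|t\in K\cap Z$. Thus every non-degenerate subcontinuum meets the countable set $Z$, so a disjoint family of them is countable.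

Conversely, let $D$ be uncountable. As $h$ is usc, at each $x\in D$ the lower limit of $h$ from at least one side is less than $h(x)$, and there is a rational $t>0$ strictly between the two. For uncountably many $x\in D$ the side and $t$ are the same; say the side is the right. For these $x$ there are points of $[0,1]\setminus H_t$ arbitrarily close to $x$ on its right, while $x\in H_t$. So $x$ is the right end of the component $J(x)$ of $H_t$ containing it, and the intervals $J(x)$ are pairwise distinct. The sets
$$q\bigl(W\cap(J(x)\times[t,1])\bigr)$$
are pairwise disjoint, because for $s\ge t$ each component of $H_s$ lies in one component of $H_t$. Each is compact and connected, being the image of $J(x)\times\{t\}$ with the vertical segments $\{y\}\times[t,h(y)]$, $y\in J(x)$, attached to it. Each contains points of the different heights $t$ and $h(x)$. So $X$ is not Suslinian.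
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The space $X_h$ is a smooth plane dendroid by Proposition~\ref{prop:dendroid}, and $E(X_h)\cong\Gamma$ by Lemma~\ref{lem:ends}. The Suslinian criterion is Lemma~\ref{lem:suslin}. If $D$ is countable, the three parts of Proposition~\ref{prop:conn} give: (L) $\Rightarrow$ $E(X_h)$ connected $\Rightarrow$ $h$ Darboux $\Rightarrow$ (L).
\end{proof}

\section{Construction of $h$}\label{sec:construction}

We now construct a usc $h$ with (N), (L), (D). The values are first prescribed on a countable dense set $Q$. Towards each point of $Q$, from either side, they oscillate as in Example~\ref{ex:fan}: the upper limit is the value at the point, and the lower limit is strictly smaller. Repeating this on smaller and smaller intervals, we must make the function continuous off $Q$ and still have lower values next to every point off $Q$. Both are achieved by assigning to each interval $C$ of the construction a floor $m(C)$. The function stays strictly above $m(C)$ on $C$ but comes arbitrarily close to it near both ends of $C$, and the floors rise towards the values as the intervals shrink.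

\subsection{Cells}

A \emph{cell of level $n$} is an open interval $C=(a,b)$ of length at most $2^{-n}$, with numbers $\eta(a),\eta(b)\in(0,1]$ attached to its ends and a number $m(C)$ with $0\le m(C)<\min(\eta(a),\eta(b))$. Put $M(C)=\max(\eta(a),\eta(b))$. The only cell of level $0$ is $(0,1)$, with $\eta(0)=\eta(1)=1$ and $m((0,1))=0$.

Let $C=(a,b)$ be a cell of level $n$ and $m=m(C)$. We subdivide it as follows.

\emph{Values.} Let $v_0=\min(\eta(a),\eta(b))$. Starting from $v_0$, let $v_1,v_2,\dots$ be a walk in $(m,\eta(b)]$, with steps of size at most $2^{-n-1}$, that runs monotonically to $\eta(b)$, then to $m+\frac12(\eta(b)-m)$, back to $\eta(b)$, to $m+\frac13(\eta(b)-m)$, back to $\eta(b)$, and so on. Each run takes finitely many steps. Let $v_{-1},v_{-2},\dots$ be such a walk, starting from $v_0$, in $(m,\eta(a)]$, with $\eta(a)$ in place of $\eta(b)$.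

\emph{Positions.} For $i\ge0$ let
$$q_{\pm i}=\frac{a+b}2\pm\frac{b-a}2\,(1-2^{-i}).$$
This gives an increasing sequence $(q_i)_{i\in\mathbb Z}$ with $q_i\to a$ as $i\to-\infty$, $q_i\to b$ as $i\to+\infty$, and gaps at most $\frac14(b-a)\le2^{-n-1}$. These are the \emph{division points} of $C$. Put $\eta(q_i)=v_i$. Then
\begin{equation}\label{eq:osc}
\begin{gathered}
\limsup_{i\to-\infty}\eta(q_i)=\eta(a),\qquad \limsup_{i\to+\infty}\eta(q_i)=\eta(b),\qquad \liminf_{i\to\pm\infty}\eta(q_i)=m(C),\\
m(C)<\eta(q_i)\le M(C),\qquad |\eta(q_{i+1})-\eta(q_i)|\le2^{-n-1}.
\end{gathered}
\end{equation}

\emph{Floors.} The cells of level $n+1$ in $C$ are $C_i=(q_i,q_{i+1})$. Let $\mu_i=\min(\eta(q_i),\eta(q_{i+1}))>m(C)$ and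
$$m(C_i)=\max\bigl(\tfrac12(m(C)+\mu_i),\ \mu_i-2^{-n-1}\bigr).$$
Then $m(C_i)<\mu_i$, as the definition of a cell requires, and
\begin{equation}\label{eq:nest}
m(C)<m(C_i),\qquad M(C_i)\le M(C),\qquad M(C_i)-m(C_i)\le2^{-n};
\end{equation}
for the last inequality, $M(C_i)-\mu_i\le2^{-n-1}$ by \eqref{eq:osc} and $\mu_i-m(C_i)\le2^{-n-1}$.

\subsection{The function}

Let $Q$ be the countable set consisting of $0$, $1$ and all division points of all cells. Each point of $Q\setminus\{0,1\}$ is a division point of exactly one cell, so $\eta$ is well defined on $Q$. Every point of $Q\setminus\{1\}$ is the left end of some cell, and every point of $Q\setminus\{0\}$ is the right end of some cell. A point $x\notin Q$ lies in exactly one cell $C_n(x)$ of each level $n$. These cells are nested, with lengths tending to $0$.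

Put $h=\eta$ on $Q$. For $x\notin Q$ let $h(x)$ be the unique point of $\bigcap_n[m(C_n(x)),M(C_n(x))]$. By \eqref{eq:nest} these intervals are nested with lengths tending to $0$.

\begin{lemma}\label{lem:cellbound}
If $x$ lies in a cell $C$, then $m(C)<h(x)\le M(C)$.
\end{lemma}

\begin{proof}
If $x\in Q$, then $x$ is a division point of a cell $C'$. Two cells are nested or disjoint, and no cell properly contained in $C'$ contains $x$, so $C'\subset C$. By \eqref{eq:osc} and \eqref{eq:nest}, $m(C)\le m(C')<h(x)\le M(C')\le M(C)$. If $x\notin Q$ and $C=C_n(x)$, then $h(x)\ge m(C_{n+1}(x))>m(C)$ and $h(x)\le M(C)$.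
\end{proof}

\begin{proposition}\label{prop:h}
The function $h$ is usc with values in $(0,1]$, $\inf h=0$, and it satisfies \textup{(N)}, \textup{(L)} and \textup{(D)}.
\end{proposition}

\begin{proof}
All values of $\eta$ are in $(0,1]$, and $0<h\le1$ on the cell $(0,1)$ by Lemma~\ref{lem:cellbound}. Since $m((0,1))=0$, \eqref{eq:osc} gives $\inf h=0$. A non-degenerate interval containing $x$ contains all points close to $x$ on at least one side of $x$. So for (N) it suffices to find, for each $x$ and on each available side of $x$, points $y$ arbitrarily close to $x$ with $h(y)<h(x)$.

\emph{Points $x\notin Q$.} For $n\ge1$, by Lemma~\ref{lem:cellbound} and \eqref{eq:nest} all values of $h$ on the neighborhood $C_n(x)$ of $x$ lie in an interval of length at most $2^{1-n}$. So $h$ is continuous at $x$. In particular (D) holds, and so does (L) at $x$. For (N), let $C_n(x)=(a,b)$ have division points $q_i$. Since $m(C_n(x))<h(x)$, \eqref{eq:osc} gives points $q_i$ near $b$, hence to the right of $x$, and points $q_i$ near $a$, hence to the left of $x$, with $h(q_i)<h(x)$. As the length of $C_n(x)$ tends to $0$, there are such points arbitrarily close to $x$ on both sides.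

\emph{Points $a\in Q$.} Let $a\ne1$. Then $a$ is the left end of a cell $C=(a,b)$, with division points $q_i$. By Lemma~\ref{lem:cellbound}, $h\le\max(\eta(q_i),\eta(q_{i+1}))$ on $[q_i,q_{i+1}]$, so \eqref{eq:osc} gives $\limsup_{x\to a+}h(x)\le\eta(a)=h(a)$. Also by \eqref{eq:osc}, along suitable sequences of indices tending to $-\infty$ we have $q_i\downarrow a$ with $h(q_i)\to h(a)$, and $q_i\downarrow a$ with $h(q_i)\to m(C)<h(a)$. If $a\neq0$, then $a$ is the right end of a cell, and the same argument with $i\to+\infty$ gives these three statements on the left. So $h$ is usc at $a$, and (L) and (N) hold at $a$.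
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
A function with the required properties exists by Proposition~\ref{prop:h}. For any such function, $X_h$ is a smooth plane dendroid by Proposition~\ref{prop:dendroid}. It is non-degenerate and $E(X_h)\cong\Gamma$ by Lemma~\ref{lem:ends}, and $\Gamma$ is connected by Proposition~\ref{prop:conn}(a). So $X_h$ is a Bellamy dendroid. It is Suslinian by Lemma~\ref{lem:suslin}.
\end{proof}

\section{Countable closed sets do not separate}\label{sec:C}

In this section $h$ is as in Theorem~\ref{thm:A}. In particular $h$ is Darboux, by Theorem~\ref{thm:B}. We prove Theorem~\ref{thm:C}.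

\subsection{Non-endpoints and density}

\emph{$X\setminus E(X)$ is a countable union of arcs.} Let $Z$ be the countable set of Lemma~\ref{lem:suslin}. If $z\notin E(X)$, then $z<y$ for some $y$. For a rational $t\in(\tau(z),\tau(y))$ the point $y|t$ lies in $Z$ and $z\le y|t$. Conversely, points below a point of $Z$ are not maximal. So $X\setminus E(X)=\bigcup_{y\in Z}[p,y]$.

For density, and again later, we need to approach a given point of $X$ by endpoints from a prescribed side, while avoiding a countable set.

\begin{lemma}\label{lem:fact}
Let $z=([\alpha,\beta],t)\in X$ with $t>0$, and let $S\subset[0,1]$ be countable. If $\beta<1$, there are $y_n\to\beta$ with $y_n>\beta$, $y_n\notin S$ and $e_{y_n}\to z$. If $\alpha>0$, there are $y_n\to\alpha$ with $y_n<\alpha$, $y_n\notin S$ and $e_{y_n}\to z$.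
\end{lemma}

\begin{proof}
Let $\beta<1$ and $0<\delta<1-\beta$. As $h$ is Darboux, $h((\beta,\beta+\delta))$ is an interval. It contains a value $v<t$, because $\beta$ is the right end of a component of $H_t$. Its closure contains $h(\beta)\ge t$, by (L). So it contains $[v,t)$, and for every $\varepsilon>0$ it contains uncountably many values in $(t-\varepsilon,t)$. Only countably many of them are in $h(S)$. So there is $y\in(\beta,\beta+\delta)\setminus S$ with $|h(y)-t|<\varepsilon$. Letting $\delta,\varepsilon\to0$ we get $y_n$ with $(y_n,h(y_n))\to(\beta,t)\in W$, hence $e_{y_n}\to q(\beta,t)=z$. The case $\alpha>0$ is the mirror image.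
\end{proof}

\emph{$E(X)$ is dense.} If $\tau(z)>0$, then $J_z\neq[0,1]$ because $\inf h=0$, and $z\in\overline{E(X)}$ by Lemma~\ref{lem:fact}. The only point of height $0$ is $p$; choosing $x_n$ with $h(x_n)\to0$ we get $e_{x_n}\to p$.

\subsection{Separations}

Let $K\subset X$ be countable and closed, and suppose $X\setminus K=U\sqcup V$ with $U,V$ non-empty and open. Put
$$A=\{x:e_x\in U\},\qquad B=\{x:e_x\in V\},\qquad S=\{x:e_x\in K\},$$
so that $[0,1]=A\sqcup B\sqcup S$. The set $S$ is countable because $x\mapsto e_x$ is injective, and $A,B\ne\emptyset$ because $E(X)$ is dense. As in Proposition~\ref{prop:conn}(a) we study the border between $A$ and $B$: let $F$ be the closed set of all $x\in[0,1]$ every neighborhood of which meets both $A$ and $B$. The new difficulty is that a border point may belong to $S$.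

(i) \emph{An interval $G$ that is open in $[0,1]$ and disjoint from $F$ misses $A$ or misses $B$.} The set of points of $G$ having a neighborhood that misses $B$ and the set of points of $G$ having a neighborhood that misses $A$ are open and cover $G$. They are disjoint, since otherwise some neighborhood would miss both $A$ and $B$ and lie in the countable set $S$. As $G$ is connected, one of these sets is empty and the other is all of $G$, and the claim follows. Since $A,B\ne\emptyset$, taking $G=[0,1]$ shows that $F\ne\emptyset$.

(ii) \emph{$F$ is countable.} If $x\notin S\cup D$, then $y\mapsto e_y=q(y,h(y))$ is continuous at $x$ and $e_x\in U\cup V$. So a neighborhood of $x$ lies in $A$ or in $B$, and $x\notin F$. Thus $F\subset S\cup D$.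

By \eqref{eq:baire} the set $F$ has an isolated point $c$. Choose $\delta>0$ with $(c-\delta,c+\delta)\cap F=\{c\}$. By (i), each non-empty one of the two sides $(c-\delta,c)\cap[0,1]$ and $(c,c+\delta)\cap[0,1]$ misses $A$ or misses $B$.

\emph{Case $c\notin S$.} Say $e_c\in U$. By (L), each non-empty side contains $y_n\to c$ with $h(y_n)\to h(c)$, so $e_{y_n}\to e_c$. Hence each non-empty side meets $A$ and therefore misses $B$. Since $c\notin B$, a neighborhood of $c$ misses $B$, contradicting $c\in F$.

\emph{Case $c\in S$.} Now $e_c\in K$ gives no information. Instead we use the points of the arc $[p,e_c]$ just below $e_c$: each of them is a limit of endpoints from both sides of $c$.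

Since $c\in F$ and $c\notin A\cup B$, both sides are non-empty, so $0<c<1$; and one side meets $A$ and misses $B$ while the other meets $B$ and misses $A$. Say the left side misses $B$ and the right side misses $A$. For $0<t<h(c)$ let $J_t=[\alpha_t,\beta_t]$ be the component of $H_t$ containing $c$, and let $z_t=(J_t,t)$. The intervals $J_t$ decrease as $t$ increases. Their intersection is an interval containing $c$ and contained in $\bigcap_{t<h(c)}H_t=H_{h(c)}$, so it is $\{c\}$ by (N). By compactness $J_t\subset(c-\delta,c+\delta)\cap(0,1)$ for all $t<h(c)$ close to $h(c)$. For such $t$, Lemma~\ref{lem:fact} gives $y_n\to\alpha_t$ with $y_n<\alpha_t\le c$, $y_n\notin S$ and $e_{y_n}\to z_t$. Eventually $y_n$ is in the left side, which misses $B$; so $y_n\in A$, and $z_t\in\overline U$. In the same way points $y_n>\beta_t\ge c$ give $z_t\in\overline V$. Since $U$ and $V$ are disjoint and open, $\overline U\subset U\cup K$ and $\overline V\subset V\cup K$, so $\overline U\cap\overline V\subset K$. Thus $z_t\in K$ for all $t$ in a non-degenerate interval. The $z_t$ have distinct heights, so $K$ is uncountable, a contradiction.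

Hence $X\setminus K$ is connected for every countable closed $K$.

\emph{$X$ is not rational.} Suppose it is, and let $x\ne y$ be points of $X$. Some open $O\ni x$ with countable boundary $K$ satisfies $y\notin\overline O$. Then $X\setminus K$ is the disjoint union of the non-empty open sets $O$ and $X\setminus\overline O$, contradicting what was just proved. This completes the proof of Theorem~\ref{thm:C}. \hfill$\square$

\begin{thebibliography}{1}
\bibitem{Lipham} David S. Lipham, \emph{Endpoints of smooth plane dendroids}, arXiv:2405.01706 (2024).
\end{thebibliography}

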